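# Curves of minimal degree on general complete intersections are linear slices

## 1. Degrees, general members, base loci and thresholds

We work over $\mathbb C$. Throughout $n\ge 2$, $r\ge 1$, $m=n+r$, and $d_1\le\dots\le d_r$ are positive integers with product $D=d_1\cdots d_r$. Write $S=\mathbb C[x_0,\dots,x_m]$, let $S_d$ be the space of forms of degree $d$, and put $\mathfrak F=\bigoplus_i S_{d_i}$. A point $f=(f_1,\dots,f_r)$ of $\mathfrak F$ defines $X=\{f_1=\dots=f_r=0\}\subset\mathbb P^m$.

**Varieties and curves.** A *variety* is an integral closed subscheme of a projective space, and a *curve* is a variety of dimension 1. The degree of a variety of dimension $u$ is the number of points in which it meets a general linear subspace of codimension $u$. For a finite union of varieties of the same dimension we add the degrees. Example: the twisted cubic in $\mathbb P^3$ is a curve of degree 3.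

**General and very general.** A statement holds for *general* $X$ if it holds for all $f$ in a dense Zariski open subset of $\mathfrak F$, and for *very general* $X$ if it holds for all $f$ outside a countable union of proper closed subsets. What holds for general $X$ holds for very general $X$. Example: by Bertini, a general $X$ is smooth of dimension $n$.

**Linear slices.** Let $\Lambda\subset\mathbb P^m$ be a linear subspace of dimension $r+1$ (codimension $n-1$). If $X\cap\Lambda$ has dimension 1, it is a complete intersection of $r$ forms in $\Lambda\cong\mathbb P^{r+1}$, and it has degree $D$. We call it a *linear slice*. Example: for $r=1$ the slices are the plane sections of a hypersurface of degree $d$, which are plane curves of degree $d$.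

**Dimension along a curve.** For a closed set $Y$ containing an irreducible set $C$, let $\dim_C Y$ be the maximal dimension of a component of $Y$ that contains $C$. Example: if $Y\subset\mathbb P^3$ is the union of a plane $\Pi$ and a line $\ell\not\subset\Pi$, then $\dim_\ell Y=1$, while $\dim_CY=2$ for every line $C\subset\Pi$.

**Hilbert function.** For a variety $U\subset\mathbb P^M$ let $I_U(k)$ be the space of forms of degree $k$ vanishing on $U$, and let $h_U(k)$ be the codimension of $I_U(k)$ in the space of all forms of degree $k$. Example: restriction to the twisted cubic identifies forms of degree $k$ modulo $I(k)$ with binary forms of degree $3k$, so $h(k)=3k+1$.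

**Base loci and thresholds.** Let $C\subset\mathbb P^m$ be a curve and let $B_k$ be the common zero set of $I_C(k)$. Then $B_0=\mathbb P^m$, and $B_{k+1}\subset B_k$ (multiply by linear forms), and $B_k=C$ for $k\gg0$. For $1\le j\le m-1$ put
$$a_j=\min\{k\ge 1:\ \dim_C B_k\le m-j\}.$$
These are the *thresholds* of $C$, and $a_1\le a_2\le\dots\le a_{m-1}$.

Example 1. Let $C$ be an integral complete intersection of forms $G_1,\dots,G_{m-1}$ of degrees $b_1\le\dots\le b_{m-1}$. The ideal $(G_1,\dots,G_{m-1})$ is unmixed, so it is the full homogeneous ideal of $C$. Hence $B_k=\{G_i=0: b_i\le k\}$ has pure dimension $m-\#\{i:b_i\le k\}$, so $a_j=b_j$ for all $j$, and $\prod a_j=\deg C$. In particular an integral linear slice has thresholds $1,\dots,1,d_1,\dots,d_r$, with $n-1$ ones.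

Example 2. The twisted cubic lies in no plane and is the zero set of the quadrics through it. So $a_1=a_2=2$, and $\deg C=3<4=a_1a_2$.

**Bézout inequality.** Let $Y$ be a finite union of varieties of the same dimension and $G_1,\dots,G_s$ forms of degrees $\ge1$. Then the degrees of the irreducible components of $Y\cap\{G_1=\dots=G_s=0\}$ satisfy
$$\sum \deg(\text{components})\ \le\ \deg Y\cdot\prod_i\deg G_i. \tag{1}$$
To see this, keep a list of varieties, at first the components of $Y$. At stage $i$ keep each $Z$ of the list on which $G_i$ vanishes, and replace every other $Z$ by the components of $Z\cap\{G_i=0\}$, whose degrees sum to at most $\deg G_i\deg Z$. The total degree is multiplied by at most $\deg G_i$, and at the end every component of the intersection is on the list. Example: $x_0x_1=x_0x_2=0$ in $\mathbb P^3$ has the components $\{x_0=0\}$ and $\{x_1=x_2=0\}$, of total degree $2\le 4$.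

**Multiplier ideals.** For a nonzero ideal sheaf $\mathfrak a$ on $\mathbb P^M$ and a rational $\lambda>0$ there is a coherent ideal sheaf $\mathcal J(\mathfrak a^\lambda)$. Analytically (Lazarsfeld, *Positivity II*, §9.3.D), a germ $g$ at $x$ belongs to it if and only if $|g|^2\bigl(\sum|g_i|^2\bigr)^{-\lambda}$ is integrable near $x$, where the $g_i$ generate $\mathfrak a$ near $x$. So $\mathcal J(\mathfrak a^\lambda)_x$ is the whole local ring wherever $\mathfrak a_x$ is. Example: in one variable $y$, $|y|^{2s-2\lambda}$ is integrable near $0$ if and only if $s>\lambda-1$, so $\mathcal J((y)^\lambda)=(y^{\lfloor\lambda\rfloor})$. We use *Nadel vanishing* (loc. cit., Cor. 9.4.15): if $\mathfrak a\otimes\mathcal O(A)$ is globally generated and $L-\lambda A$ is nef and big, then $H^i(\mathcal O(K+L)\otimes\mathcal J(\mathfrak a^\lambda))=0$ for $i>0$.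

## 2. Curves of degree $D$: small dimensions, special $X$, and the two theorems

We use the following known result without proof.

**Input.** There is $N(n,r)$ such that for $d_1,\dots,d_r\ge N(n,r)$ and $X$ general, every curve $C\subset X$ has $\deg C\ge D$.

Linear slices have degree $D$, so $D$ is the minimal degree of a curve on $X$. Moreover, for such $X$,
$$\deg Z\ge D\quad\text{for every variety } Z\subset X \text{ with }\dim Z\ge1, \tag{2}$$
since a general linear section of $Z$ of dimension 1 is a reduced union of curves on $X$ of total degree $\deg Z$.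

The question, posed in Nathan Chen, Benjamin Church, Junyan Zhao, "Curves on complete intersections and measures of irrationality", arXiv:2406.12101 (2024), is whether the linear slices are the only curves of minimal degree: *if $X$ is very general, $n\ge3$ and the $d_i$ are large depending on $n,r$, is every curve $C\subset X$ of degree $D$ of the form $X\cap\Lambda$ with $\Lambda$ linear of dimension $r+1$?* (The dimension is printed there as $n+1$; for $X\cap\Lambda$ to be a curve it must be $r+1$.)

Here are some cases by hand.

*Dimension one.* If $n=1$ (for this paragraph only), the only curve on $X$ is $X$ itself, and $\Lambda=\mathbb P^{r+1}$.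

*Dimension two.* Let $n=2$ and $X$ very general. The Noether–Lefschetz theorem gives $\operatorname{Pic}X=\mathbb Z\langle\mathcal O_X(1)\rangle$. So $C$ is a divisor in some $|\mathcal O_X(a)|$ and $\deg C=aD$. If $\deg C=D$ then $a=1$. Linear forms surject onto $H^0(\mathcal O_X(1))$, so $C$ is a hyperplane section, and a hyperplane of $\mathbb P^{r+2}$ has dimension $r+1$. For $n\ge3$ a curve is not a divisor and this argument says nothing.

*Hypersurfaces and planes.* Let $r=1$, let $X$ satisfy the Input with $D=d\ge2$, and let $C\subset X$ be a curve of degree $d$ in a plane $\Lambda$. The plane is not contained in $X$, since it contains lines. So $X\cap\Lambda$ is a plane curve of degree $d$ containing $C$, and $C=X\cap\Lambda$. For hypersurfaces we thus have to show that $C$ spans only a plane.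

*Both hypotheses matter.* A smooth quadric threefold contains lines (a tangent hyperplane cuts it in a cone over a conic), and $1<D=2$; so the degrees must be large. The Fermat hypersurface $\sum_{i=0}^4x_i^d=0$ contains, for $\zeta^d=\xi^d=-1$, the line of points $(s:\zeta s:t:\xi t:0)$; so $X$ must be general.

The answer is yes, already for general $X$ and all $n\ge2$.

**Theorem A.** There is $N=N(n,r)$ such that if all $d_i\ge N$ and $X$ is general, every curve $C\subset X$ with $\deg C=D$ is of the form $C=X\cap\Lambda$ (as schemes), with $\Lambda$ linear of dimension $r+1$.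

**Theorem B.** For every $B\ge1$ there is $N=N(n,r,B)$ such that if all $d_i\ge N$ and $X$ is general, then $V\mapsto(X\cap V)_{red}$ is a bijection
$$\{\text{varieties }V\subset\mathbb P^m,\ \dim V=r+1,\ \deg V\le B\}\ \to\ \{\text{curves }C\subset X,\ \deg C\le BD\}.$$
Here $X\cap V$ is irreducible of dimension 1 and generically reduced, and $\deg(X\cap V)_{red}=D\deg V$. In particular (case $B=2$) every curve of degree $<2D$ is a linear slice. The bound $2D$ is sharp: integral quadrics $V$ of dimension $r+1$ give curves of degree $2D$.

**B implies A.** Take $B=1$; then $V=\Lambda$ is linear. The scheme $X\cap\Lambda$ is a one-dimensional complete intersection in $\Lambda$, so it has no embedded points. It is generically reduced, hence reduced. So $C=X\cap\Lambda$ as schemes.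

**Non-integral curves.** Let $C\subset X$ be a purely one-dimensional closed subscheme without embedded points, of degree $D$. By the Input each component of $C_{red}$ has degree $\ge D$. So there is one component, with multiplicity one, and $C$ is integral. Theorem A therefore covers such $C$ too.

## 3. Products and sums of thresholds, tried on hypersurfaces

An integral linear slice has thresholds $1,\dots,1,d_1,\dots,d_r$. The next lemma shows why one should bound the product of the first $n-1$ thresholds.

**Lemma 1.** Let $C\subset \mathbb P^m$ be a curve with thresholds $a_l$. For general $F_l\in I_C(a_l)$ $(1\le l\le j)$, all components of $\{F_1=\dots=F_j=0\}$ containing $C$ have dimension $m-j$.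

*Proof.* Induction on $j$; for $j=0$ the only component is $\mathbb P^m$. Let $j\ge1$ and let $Z\supset C$ be a component of $\{F_1=\dots=F_{j-1}=0\}$, so $\dim Z=m-j+1$. Since $\dim_CB_{a_j}\le m-j$, we have $Z\not\subset B_{a_j}$, so a general $F_j$ does not vanish on $Z$. A component of $\{F_1=\dots=F_j=0\}$ containing $C$ lies in some such $Z$, is a component of $Z\cap\{F_j=0\}$, and so has dimension $m-j$. $\square$

For $j=n-1$, a component $V\supset C$ of $\{F_1=\dots=F_{n-1}=0\}$ has dimension $r+1$ and, by (1), degree at most $a_1\cdots a_{n-1}$. We want this product bounded independently of the $d_i$.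

**Using the degree alone.** We shall prove $\deg C\ge\varepsilon\prod_la_l$ with $\varepsilon=\varepsilon(m)>0$ (Lemma 10). If $\deg C\le BD$ then
$$a_1a_2\cdots a_{m-1}\le (B/\varepsilon)\,D. \tag{3}$$
This is as far as the degree goes. By Example 1, an integral complete intersection of $m-1$ hypersurfaces of degree $b$ in $\mathbb P^m$ has degree $b^{m-1}$ and all thresholds equal to $b$. So (3) is compatible with all $a_l$ being about $D^{1/(m-1)}$, which is unbounded. To bound the first $n-1$ thresholds from above we need lower bounds for the last $r$ of them, and these must use that $C$ lies on $X$.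

**Adding the canonical bundle.** On a general $X$ the canonical bundle of (the normalization of) every curve of degree at most $BD$ is at least as positive as $\mathcal O(\sum d_i-2n-r)$, in the sense that the difference has a nonzero section (Lemma 4). Section 6 turns this into a bound: if $C$ is a component of the zero set of $m-1$ forms of degrees $b_i$, then $\sum b_i\ge\sum d_i-n+1$ (Corollary 7).

Try it for $r=1$, $d=d_1$. Then $m-1=n$, and $C$ is a component of $\{F_1=\dots=F_n=0\}$ by Lemma 1. So $a_1+\dots+a_n\ge d-n+1$, hence $a_n\ge(d-n+1)/n\ge d/(2n)$ once $d\ge2n-2$. Now (3) gives $a_1\cdots a_{n-1}\le 2nB/\varepsilon$. For hypersurfaces this puts $C$ on a surface $V$ of bounded degree.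

For $r\ge2$ the sum bound for $F_1,\dots,F_{m-1}$ controls only $a_{m-1}$ from below. To reach $a_{m-2}$ we replace $F_{m-1}$ by an equation of $X$ of degree at most $d_r$, which cancels against $d_r$ on the right. This needs $C$ to be a component of the new zero set, and that fails if $\{F_1=\dots=F_{m-2}=0\}\cap X$ contains a surface through $C$. Such a surface lies on $X$ and has degree $\ge D$ by (2), and Section 9 plays this against (3).

**After $V$ is found.** Suppose $C\subset V$ with $\dim V=r+1$ and $\deg V=v$ bounded. If $X\cap V$ has dimension 1, its components have total degree $\le vD$, and each has degree $\ge D$. For $v\ge2$ this allows $X\cap V$ to have several components, and then $\deg C=D$ does not give $v=1$. Section 10 shows that $X\cap V$ is irreducible and generically reduced. The reason is that the canonical bundle of $C$ forces the part of $X\cap V\cap H$ away from $C$ (with $H$ a hyperplane) to lie on a form of bounded degree, which leaves room for fewer than $D$ points.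

## 4. Cones over a variety and families of bounded degree

**Lemma 2.** Let $Y\subset\mathbb P^M$ be a variety of codimension $q\ge1$, dimension $\varrho$ and degree $v$.
(i) The common zero set of $I_Y(v)$ is $Y$.
(ii) There are $A_1,\dots,A_q\in I_Y(v)$ such that the scheme $W=\{A_1=\dots=A_q=0\}$ has pure codimension $q$ and is generically reduced along $Y$: near a general point of $Y$, $W=Y$.

*Proof.* If $q=1$, take for $A_1$ the equation of $Y$. Let $q\ge2$.

**Step 1: cones.** This step produces many forms of degree $v$ vanishing on $Y$. Let $\mathcal L$ be a general linear subspace of dimension $q-2$, and let $y\in Y$ be a fixed smooth point. Since $\varrho+q-2<M$, $\mathcal L$ is disjoint from $Y$ and from the projective tangent space $T_yY$ (dimension $\varrho$). It is also disjoint from the closure of the union of the lines joining $y$ to the other points of $Y$, which has dimension $\le\varrho+1$, because $\varrho+1+q-2=M-1<M$. Projection from $\mathcal L$ is a finite morphism $\pi:Y\to\mathbb P^{\varrho+1}$. Its fibre through $y$ is $Y\cap\langle\mathcal L,y\rangle$. If this contained $y'\ne y$,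 the line $yy'$ would lie in $\langle\mathcal L,y\rangle$ and meet its hyperplane $\mathcal L$, which is excluded. If $T_yY\cap\langle\mathcal L,y\rangle$ contained a line, this line would meet $\mathcal L$, also excluded. So the fibre is the reduced point $y$. By Nakayama's lemma $\pi$ is a closed immersion over a neighborhood of $\pi(y)$. Hence $\pi$ is birational onto its image, and the image is a hypersurface of degree $v$, smooth at $\pi(y)$. The cone over $Y$ with vertex $\mathcal L$ is therefore a hypersurface of degree $v$ containing $Y$, smooth at $y$, with tangent hyperplane $\langle\mathcal L,T_yY\rangle$ (of dimension $(q-2)+\varrho+1=M-1$).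

**Step 2: proof of (i).** For each point outside $Y$ we need a cone missing it. Let $p\notin Y$. The projection of $Y$ from $p$ has dimension $\varrho$ in $\mathbb P^{M-1}$, and $\varrho+q-2<M-1$. So for general $\mathcal L$ the projections of $\mathcal L$ and $Y$ from $p$ are disjoint, i.e. $\langle p,\mathcal L\rangle\cap Y=\emptyset$. If $p$ were on the cone, then $p\in\langle\mathcal L,y'\rangle$ with $y'\in Y$, so $\langle p,\mathcal L\rangle=\langle\mathcal L,y'\rangle\ni y'$, a contradiction.

**Step 3: codimension in (ii).** Choose $A_1,\dots,A_q\in I_Y(v)$ general. If $s\le q$ and $\{A_1=\dots=A_{s-1}=0\}$ has pure codimension $s-1$, then each component has dimension $M-s+1>\varrho$. It is not contained in $Y$, which by (i) is the base locus of $I_Y(v)$, so a general $A_s$ does not vanish on it. By induction $W$ has pure codimension $q$.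

**Step 4: reducedness in (ii).** We show that the differentials at $y$ of elements of $I_Y(v)$ span the $q$-dimensional conormal space of $Y$ at $y$. The hyperplanes containing $T_yY$ form a $\mathbb P^{q-1}$. Such a hyperplane has dimension $\varrho+q-1$, and since $\varrho+(q-2)<\varrho+q-1$ it contains linear subspaces $\mathcal L$ of dimension $q-2$ disjoint from $T_yY$; for these it equals $\langle\mathcal L,T_yY\rangle$. So $\mathcal L\mapsto\langle\mathcal L,T_yY\rangle$ is surjective from $\{\mathcal L:\mathcal L\cap T_yY=\emptyset\}$ onto this $\mathbb P^{q-1}$, and its restriction to the dense open set of $\mathcal L$ allowed in Step 1 is dominant. So the tangent hyperplanes at $y$ of the cones are dense in $\mathbb P^{q-1}$, and the differentials span. Those of general $A_1,\dots,A_q$ are then independent, so $W$ is smooth of dimension $\varrho$ at $y$. As $W\supset Y$, $W=Y$ near $y$. $\square$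

**Lemma 3.** Given $M,v_0$, there are finitely many flat families $\mathcal Z_\alpha\subset T_\alpha\times\mathbb P^M\to T_\alpha$ with reduced fibres, $T_\alpha$ integral of finite type, such that every variety $Y\subsetneq\mathbb P^M$ of degree $\le v_0$ is a fibre. Consequently there is an integer $\rho=\rho(M,v_0)\ge0$ such that for all such $Y$ and all $l\ge\rho$: $H^i(\mathcal O_Y(l))=0$ for $i>0$, and $H^0(\mathcal O_{\mathbb P^M}(l))\to H^0(\mathcal O_Y(l))$ is surjective.

*Proof.* **Step 1: the families.** We parametrize varieties by their equations of degree $v$. For $v\le v_0$ and $s\ge1$ let $\mathbb G$ be the Grassmannian of $s$-dimensional spaces $E$ of forms of degree $v$, and $\mathcal Z\subset\mathbb G\times\mathbb P^M$ the universal common zero scheme. By Lemma 2(i), a variety $Y$ of degree $v$ is $(\mathcal Z_E)_{red}$ for $E=I_Y(v)$. For an integral locally closed $T\subset\mathbb G$ let $\mathcal Z_T=(\mathcal Z\times_{\mathbb G}T)_{red}$. Its generic fibre is reduced, hence geometrically reduced (characteristic 0). So over a dense open $T^\circ\subset T$ the family is flat with reduced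 fibres, and these are the $(\mathcal Z_E)_{red}$, $E\in T^\circ$. Treat the components of $T\setminus T^\circ$ in the same way; by Noetherian induction finitely many families suffice.

**Step 2: uniform vanishing.** The ideal sheaf $\mathcal I$ of each family is flat over $T_\alpha$. Let $p$ be the projection to $T_\alpha$. By Serre's theorem $R^ip_*\mathcal I(l)=0$ for $i>0$ and all $l\gg0$. Then $H^i(\mathcal I_t(l))=0$ for all $t$ and $i>0$: this holds for $i>M$, and if it holds for $i+1$ then, by cohomology and base change, $R^ip_*\mathcal I(l)\otimes k(t)\to H^i(\mathcal I_t(l))$ is surjective, so it holds for $i$. Now use $0\to\mathcal I_t(l)\to\mathcal O_{\mathbb P^M}(l)\to\mathcal O_{\mathcal Z_t}(l)\to0$ with $l\ge0$. $\square$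

## 5. The canonical bundle of a curve on $X$ and a residue relation

Let $u:\tilde C\to C\subset\mathbb P^m$ be the normalization of a curve. The *normal sheaf* of $u$ is $N_u=\operatorname{coker}(T_{\tilde C}\to u^*T_{\mathbb P^m})$. It may have torsion: for $t\mapsto(t^2,t^3)$ the map $T_{\tilde C}\to u^*T$ sends $\partial_t$ to $(2t,3t^2)=t(2,3t)$, and the class of $(2,3t)$ is killed by $t$.

**Lemma 4.** Fix $B'$ and the $d_i$. For general $X$, $X$ is smooth of dimension $n$, and for every curve $C\subset X$ of degree $\le B'D$ with normalization $u:\tilde C\to C\subset\mathbb P^m$,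
$$H^0(\tilde C,K_{\tilde C}\otimes u^*\mathcal O(-\kappa))\ne0,\qquad\kappa:=\sum d_i-2n-r.$$

*Proof.* **Step 1: finitely many families of normalized curves.** We need smooth parameter spaces, so that generic smoothness applies. Take the families of Lemma 3 for $M=m$, $v_0=B'D$ with one-dimensional fibres, and let $\mathcal Z\to T$ be one of them. The normalization of its generic fibre is regular, hence smooth over the function field of $T$. Over a dense open $T^\circ\subset T$ it spreads out to a finite morphism $\tilde{\mathcal Z}\to\mathcal Z$ with $\tilde{\mathcal Z}\to T^\circ$ smooth and projective, which is an isomorphism outside a closed subset of $\mathcal Z$ finite over $T^\circ$. The number and the dimensions of the connected components of the fibres of $\tilde{\mathcal Z}\to T^\circ$ are constant. If $\mathcal Z_t$ is a curve for some $t\in T^\circ$, then $\tilde{\mathcal Z}_t$ has a one-dimensional component mapping to $\mathcal Z_t$; if all fibres of $\tilde{\mathcal Z}$ are connected of dimension 1, then $\tilde{\mathcal Z}_t\to\mathcal Z_t$ is finite and birational from a smooth curve, i.e.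 it is the normalization. We discard the bases $T^\circ$ over which the fibres of $\tilde{\mathcal Z}$ are not connected curves.

No curve is lost. If $\mathcal Z_t$ is a curve, then $\tilde{\mathcal Z}_t$ is connected of dimension 1 after shrinking $T^\circ$ once more, as follows. By construction $\tilde{\mathcal Z}\to\mathcal Z$ over the generic point of $T$ is the normalization of a reduced scheme, so the connected components of its geometric generic fibre correspond to the irreducible components of the geometric generic fibre of $\mathcal Z$. The numbers and dimensions of the irreducible components of the fibres $\mathcal Z_t$ agree with those of the geometric generic fibre for $t$ in a dense open set. So, for $t$ in this set, if $\mathcal Z_t$ is a curve then $\tilde{\mathcal Z}_t$ has one connected component, of dimension 1.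

By Noetherian induction on $T$ (and replacing the bases by strata that are smooth and irreducible), we get finitely many smooth irreducible $T_\alpha$ with smooth projective families of connected curves $\{C_t\}$ and maps $u_t:C_t\to\mathbb P^m$ such that the normalization of every curve of degree $\le B'D$ occurs.

**Step 2: generic smoothness.** We choose the open set of good $f$. Stratify the closed set $\{(t,f)\in T_\alpha\times\mathfrak F:\ f_i\circ u_t=0\ \forall i\}_{red}$ into finitely many smooth irreducible locally closed $E_{\alpha\beta}$. Put $E'=GL_{m+1}\times E_{\alpha\beta}$, with the family of maps $g\circ u_t$ and the morphism $E'\to\mathfrak F$, $(g,t,f)\mapsto f\circ g^{-1}$; note that $f\circ g^{-1}$ vanishes along $g\circ u_t$. By generic smoothness there is a dense open $\mathfrak F^\circ\subset\mathfrak F$, contained in the locus where $X$ is smooth of dimension $n$, over which all these morphisms are smooth. Let $f\in\mathfrak F^\circ$, let $C\subset X$ be a curve of degree $\le B'D$, and let $e=(1,t,f)\in E'$ be a point with $u=u_t$ the normalization of $C$.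

**Step 3: sections of the normal sheaf.** Tangent vectors to $E'$ will give many sections. Let $N_{u,X}=\operatorname{coker}(T_{\tilde C}\to u^*T_X)$. As $X$ is smooth of dimension $n$, there is an exact sequence
$$0\to N_{u,X}\to N_u\xrightarrow{\ df\ }\bigoplus_iu^*\mathcal O(d_i)\to0. \tag{4}$$
Let $\mathcal C\to E'$ be the family of curves and $\mathcal U:\mathcal C\to\mathbb P^m$ the map. From $0\to T_{\tilde C}\to T_{\mathcal C}|_{\tilde C}\to T_eE'\otimes\mathcal O\to0$ and $d\,\mathcal U:T_{\mathcal C}|_{\tilde C}\to u^*T_{\mathbb P^m}$ we get a map $T_eE'\otimes\mathcal O\to N_u$. So each $\theta\in T_eE'$ gives $s_\theta\in H^0(N_u)$, linear in $\theta$. Let $F_\theta\in\mathfrak F$ be the image of $\theta$ under $T_eE'\to T_f\mathfrak F=\mathfrak F$. On $\mathcal C$ the equations attached to the point of $E'$ vanish along $\mathcal U$; differentiating this identity gives $df(s_\theta)=-F_\theta|_{\tilde C}$. Moreover: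

* (a) $\theta\mapsto F_\theta$ is surjective, by smoothness of $E'\to\mathfrak F$ at $e$;
* (b) the $s_\theta$ generate $N_u$ at each point, because the $GL_{m+1}$-directions give all global vector fields of $\mathbb P^m$, and these generate $T_{\mathbb P^m}$.

**Step 4: $N_{u,X}(1)$ is globally generated.** We correct the sections $s_\theta$ so that $df$ kills them, at the price of one twist. Let $x\in\tilde C$ and $w\in N_{u,X}\otimes\mathbb C(x)$. Since the quotient in (4) is locally free, $N_{u,X}\otimes\mathbb C(x)\subset N_u\otimes\mathbb C(x)$. By (b) choose $\theta$ with $s_\theta(x)=w$. Then $F_\theta(u(x))=0$, so $F_\theta=\sum_j\ell_jA_j$ with linear forms $\ell_j$ vanishing at $u(x)$ and $A_j\in\bigoplus_iS_{d_i-1}$. Let $\ell'$ be a linear form with $\ell'(u(x))\ne0$. By (a) pick $\theta_j,\theta_j'$ with $F_{\theta_j}=\ell_jA_j$ and $F_{\theta_j'}=\ell'A_j$. Then $\sigma_j=\ell's_{\theta_j}-\ell_js_{\theta_j'}\in H^0(N_u(1))$ is killed by $df$, as $-\ell'\ell_jA_j+\ell_j\ell'A_j=0$. So $\sigma_j\in H^0(N_{u,X}(1))$, and $\sigma_j(x)=\ell'(x)s_{\theta_j}(x)$. For $\theta_0=\theta-\sum_j\theta_j$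 we have $F_{\theta_0}=0$, so $\sigma_0=\ell's_{\theta_0}\in H^0(N_{u,X}(1))$. Now $\sigma_0(x)+\sum_j\sigma_j(x)=\ell'(x)s_\theta(x)=\ell'(x)w$. As $x$ and $w$ were arbitrary, $N_{u,X}(1)$ is globally generated.

**Step 5: the determinant.** We pass from $N_{u,X}$ to $K_{\tilde C}$. Let $N'=N_{u,X}/\text{torsion}$, of rank $n-1$. Wedging $n-1$ sections of $N'(1)$ that are independent at some point gives a nonzero section of $\det N'\otimes u^*\mathcal O(n-1)$. This is contained in $\det N_{u,X}\otimes u^*\mathcal O(n-1)=K_{\tilde C}\otimes u^*K_X^{-1}\otimes u^*\mathcal O(n-1)$. Since $K_X=\mathcal O(\sum d_i-m-1)$ and $m+1+n-1=2n+r$, the last bundle is $K_{\tilde C}\otimes u^*\mathcal O(-\kappa)$. $\square$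

**Lemma 5.** Let $C$ be as in Lemma 4, $\kappa+1\ge0$, $H$ a general hyperplane and $\Gamma=C\cap H$ ($\deg C$ distinct points). There are $c_x\in\mathbb C^*$ $(x\in\Gamma)$ with
$$\sum_{x\in\Gamma}c_xP(x)=0\quad\text{for all forms }P\text{ of degree }\kappa+1\text{ on }H \tag{5}$$
(after fixing trivializations at the points).

*Proof.* Let $0\ne\omega\in H^0(K_{\tilde C}\otimes u^*\mathcal O(-\kappa))$ and $H=\{\ell=0\}$, avoiding $\operatorname{Sing}C$ and the image of the zeros of $\omega$, and transverse to $C$. Extend $P$ to $\mathbb P^m$. Then $P\omega/\ell$ is a rational 1-form on $\tilde C$ with at most simple poles, located over $\Gamma$. Its residue at the point over $x$ is $c_xP(x)$, where $c_x\ne0$ does not depend on $P$. Apply the residue theorem. $\square$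

Example. For a smooth plane curve of degree $d$ the canonical bundle is $\mathcal O(d-3)$. The same proof gives, on a line, a relation among the values at $d$ points of all forms of degree $d-2$. In an affine coordinate this is the classical identity $\sum_{p(x)=0}P(x)/p'(x)=0$ for $\deg P\le d-2$, where $p$ is a polynomial of degree $d$ with simple roots.

## 6. Isolated zeros of $M$ forms on $\mathbb P^M$

On $\mathbb P^1$, forms of degree $k$ take arbitrary values on the $b$ zeros of a form of degree $b$ without multiple zeros if and only if $k\ge b-1$. The next lemma extends the "if" part. It does not assume that the forms have finitely many common zeros.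

**Lemma 6.** Let $G_1,\dots,G_M$ be forms on $\mathbb P^M$ $(M\ge1)$ of degrees $b_i\ge1$, and $\Gamma$ a finite set of points, each an isolated point of $Z=\{G_1=\dots=G_M=0\}$. Then forms of degree $k$ surject onto $\mathbb C^\Gamma$ for every $k\ge\sum b_i-M$.

*Proof.* Assume $\Gamma\ne\emptyset$; then the $G_i$ are not all zero.

**Step 1: a vanishing theorem.** We equalize the degrees so that Nadel vanishing gives the bound $\sum b_i-M$. Let $b=\prod b_i$, $p_i=b/b_i$, $\mathfrak a=(G_1^{p_1},\dots,G_M^{p_M})\ne0$ and $\lambda=\sum1/p_i$. All generators have degree $b$, so $\mathfrak a(b)$ is globally generated, and $\lambda b=\sum b_i$. Put $\mathcal J=\mathcal J(\mathfrak a^\lambda)$. Nadel vanishing with $\mathcal O(A)=\mathcal O(b)$ and $L=\mathcal O(k+M+1)$ gives $H^1(\mathcal J(k))=0$ if $k+M+1>\sum b_i$, that is, if $k\ge\sum b_i-M$. The cosupport of $\mathcal J$ lies in $Z$.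

**Step 2: $\mathcal J$ is not trivial at the points of $\Gamma$.** Let $x\in\Gamma$. We must show that $\bigl(\sum|G_i|^{2p_i}\bigr)^{-\lambda}$ is not integrable near $x$. The germ $\gamma=(G_1,\dots,G_M)$ at $x$ is finite, because $x$ is isolated in $Z$. Put $w(y)=\bigl(\sum|y_i|^{2p_i}\bigr)^{-\lambda}$. Since $|\mathrm{Jac}\,\gamma|$ is bounded and $\int(w\circ\gamma)|\mathrm{Jac}\,\gamma|^2=\deg\gamma\int w$, it suffices that $w$ is not integrable near $0$. The polydisc $\{\max|y_i|^{p_i}\le R\}$ has volume $\pi^MR^{2\lambda}$. So the shell $\{2^{-s-1}<\max|y_i|^{p_i}\le2^{-s}\}$ has volume $c\,2^{-2s\lambda}$ with $c=\pi^M(1-2^{-2\lambda})>0$, and on it $w\ge(M2^{-2s})^{-\lambda}=M^{-\lambda}2^{2s\lambda}$. Each shell contributes at least $cM^{-\lambda}$ to the integral, and there are infinitely many shells.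

**Step 3: conclusion.** By Step 2 the points of $\Gamma$ lie in the cosupport of $\mathcal J$, and they are isolated in it since it lies in $Z$. So $H^0((\mathcal O/\mathcal J)(k))\to\mathbb C^\Gamma$ is surjective. By Step 1, $H^0(\mathcal O(k))\to H^0((\mathcal O/\mathcal J)(k))$ is surjective. $\square$

**Corollary 7.** Let $C\subset X$ be as in Lemma 4, $\kappa+1\ge0$. If $G_1,\dots,G_{m-1}$ are forms of degrees $b_i\ge1$ vanishing on $C$, and $C$ is an irreducible component of $\{G_1=\dots=G_{m-1}=0\}$, then $\sum b_i\ge\sum d_i-n+1$.

*Proof.* For general $H\cong\mathbb P^{m-1}$ the points of $\Gamma=C\cap H$ avoid the other components, so they are isolated in $H\cap\{G=0\}$. If $\kappa+1\ge\sum b_i-(m-1)$, Lemma 6 with $M=m-1$ gives a form of degree $\kappa+1$ on $H$ that is nonzero at exactly one point of $\Gamma$, contradicting (5). So $\kappa+1\le\sum b_i-m$, that is, $\sum b_i\ge\sum d_i-2n-r+1+m=\sum d_i-n+1$. $\square$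

## 7. The degree of a curve against the product of its thresholds

This section proves the bound behind (3). We compare two varieties through $C$ that impose the same conditions on forms of a certain degree. For this we need upper and lower bounds for Hilbert functions with the right order in the degree of the variety.

**Lemma 8.** Let $U\subset\mathbb P^m$ be a variety of codimension $i$ and dimension $u=m-i\ge1$, a component of $\{F_1=\dots=F_i=0\}$, with $\deg F_l=b_l\ge1$. If $k\ge2\sum b_l$, then $h_U(k)\ge\deg U\,(k/2)^u/u!$.

*Proof.* If $i=0$, $h_U(k)=\binom{k+m}m\ge k^m/m!$. Let $i\ge1$, $v=\deg U$, $k_0=\sum b_l$.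

**Step 1: forms independent on a fibre.** Let $y_0,\dots,y_u$ be general linear forms (without common zero on $U$), and $L=\{y_1=\dots=y_u=0\}\cong\mathbb P^i$. Then $L\cap U$ consists of $v$ distinct points. They lie on no other component $Z'$ of $\{F=0\}$, because $\dim(U\cap Z')<u$. So they are isolated in $L\cap\{F=0\}$. Lemma 6 on $L$, in degree $k_0\ge\sum b_l-i$, gives $g_1,\dots,g_v\in S_{k_0}$ whose restrictions to $U\cap L$ are linearly independent.

**Step 2: many independent forms on $U$.** The finite map $(y_0:\dots:y_u):U\to\mathbb P^u$ has degree $v$ and is étale over a neighborhood of $(1:0:\dots:0)$, over which the fibre is $U\cap L$. So the $g_q$ are linearly independent on nearby fibres. Suppose $\sum_qg_qA_q(y)=0$ on $U$ with forms $A_q$ of degree $k-k_0$ in $u+1$ variables. On a nearby fibre, normalize $y_0=1$; the $A_q(y)$ are constant there, hence zero. So each $A_q$ vanishes on a nonempty (Euclidean) open set, and $A_q=0$. Thus $h_U(k)\ge v\binom{k-k_0+u}u\ge v(k/2)^u/u!$, since $k-k_0\ge k/2$. $\square$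

**Lemma 9.** (i) For a variety $U\subset\mathbb P^m$ of dimension $u\ge1$ and $k\ge 0$, $h_U(k)\le\deg U\binom{k+u}u$.
(ii) $h_U(qk)\le(q(m+1))^{m+1}h_U(k)$ for integers $q,k\ge1$.

*Proof.* **Part (i).** Let $v=\deg U$. Since $h_U(k)\le h^0(\mathcal O_U(k))$, we show $h^0(\mathcal O_U(k))\le v\binom{k+u}u$ for $k\ge0$ by induction on $u$. First, $h^0(\mathcal O_U(-1))=0$: if $s$ is a section and $\ell$ a linear form vanishing at some point of $U$ but not on $U$, then $\ell s\in H^0(\mathcal O_U)=\mathbb C$ is a constant that vanishes at a point, so $\ell s=0$ and $s=0$, as $U$ is integral. Let $H=\{\ell=0\}$ be a general hyperplane. By Bertini, $U\cap H$ is a variety of dimension $u-1$ and degree $v$ if $u\ge2$, and consists of $v$ reduced points if $u=1$. From $0\to\mathcal O_U(j-1)\xrightarrow{\ell}\mathcal O_U(j)\to\mathcal O_{U\cap H}(j)\to0$ for $0\le j\le k$ we get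
$$h^0(\mathcal O_U(k))\le\sum_{j=0}^kh^0(\mathcal O_{U\cap H}(j)).$$
For $u=1$ the right side is $v(k+1)$. For $u\ge2$ it is at most $v\sum_{j=0}^k\binom{j+u-1}{u-1}=v\binom{k+u}u$ by induction.

**Part (ii).** Fix a monomial order. Then $h_U(k)$ is the number of standard monomials of degree $k$ (those that are not leading monomials of forms vanishing on $U$), and divisors of standard monomials are standard. Let $x^e$ be standard of degree $qk$. Since $\lfloor e_i/q\rfloor\ge(e_i-q+1)/q$, we have $k-(m+1)<\sum_i\lfloor e_i/q\rfloor\le k\le\sum_ie_i$. So there is $e'$ with $\lfloor e_i/q\rfloor\le e_i'\le e_i$ and $\sum e_i'=k$, and then $e_i'\le\lfloor e_i/q\rfloor+m$. The monomial $x^{e'}$ is standard of degree $k$. Given $e'$, there are at most $m+1$ possibilities for each $\lfloor e_i/q\rfloor$, hence at most $q(m+1)$ for each $e_i$. So each $e'$ arises from at most $(q(m+1))^{m+1}$ exponents $e$. $\square$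

**Lemma 10.** There is $\varepsilon=\varepsilon(m)\in(0,1]$ such that every curve $C\subset\mathbb P^m$ with thresholds $a_l$ satisfies $\deg C\ge\varepsilon\prod_{l=1}^{m-1}a_l$.

By Example 2, $\varepsilon=1$ is not possible for $m=3$.

*Proof.* Put $a_0=0$, and let the symbol $B_{a_m-1}$ stand for $C$. By induction on $j\in\{0,\dots,m-1\}$ we prove:

*Every variety $U\supset C$ of codimension $j$ with $U\subset B_{a_{j+1}-1}$ satisfies $\deg U\ge\varepsilon_j\prod_{1\le l\le j}a_l$, with $\varepsilon_j\in(0,1]$ depending only on $m$.*

The case $j=m-1$, $U=C$ is the lemma. The case $j=0$ is trivial, and so is the case $a_j=1$, where all $a_l$ with $l\le j$ are 1. Let $j\ge1$, $a_j\ge2$, $k=a_j-1\ge1$.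

**Step 1: a larger variety with the same forms of degree $k$.** Let $i<j$ be maximal with $a_i<a_j$, so $a_{i+1}=\dots=a_j$. Then $\dim_CB_k=m-i$: it is $\ge m-i$ because $1\le k<a_{i+1}$, and $\le m-i$ because $i=0$ or $a_i\le k$. Let $U'\supset C$ be a component of $B_k=B_{a_{i+1}-1}$ of dimension $m-i$. By induction $\deg U'\ge\varepsilon_i\prod_{l\le i}a_l$. We also have $U\subset B_{a_{j+1}-1}\subset B_{a_j-1}=B_k$ (for $j=m-1$, $U=C\subset B_k$). Both $U$ and $U'$ contain $C$ and lie in $B_k$, so $I_U(k)=I_C(k)=I_{U'}(k)$ and $h_U(k)=h_{U'}(k)$.

**Step 2: a lower bound for $h_{U'}(k)$.** General $F_l\in I_C(a_l)$, $l\le i$, vanish on $B_k\supset U'$, as $a_l\le k$. By Lemma 1 the components of $\{F_1=\dots=F_i=0\}$ containing $C$ have dimension $m-i=\dim U'$, so $U'$ is one of them. With $q=2m$ we have $qk\ge2\sum_{l\le i}a_l$. So Lemma 8 in degree $qk$ and Lemma 9(ii) give $h_{U'}(k)\ge c_1\deg U'\,k^{m-i}$. Here and below, the $c$'s are positive and depend only on $m$.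

**Step 3: comparison.** By Lemma 9(i), and since $k\ge1$, $h_U(k)\le c_2\deg U\,k^{m-j}$. Hence $\deg U\ge c_3\deg U'\,k^{j-i}$. Since $a_j\ge2$ we have $k\ge a_j/2$, so $k^{j-i}\ge2^{-(j-i)}\prod_{i<l\le j}a_l$, and $\deg U\ge c_4\prod_{l\le j}a_l$. Decrease $c_4$ to at most 1 and call it $\varepsilon_j$ (taking the minimum over the finitely many $i<j$). $\square$

## 8. Cutting with the equations of $X$

The equations $f_e$ cannot simply be imposed one after another, since $f_e$ may vanish on some components and not on others. Lemma 11 chooses combinations that drop the dimension along $C$ each time.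

**Lemma 11.** Let $C\subset X$ be a curve, $Y$ a finite union of varieties of dimension $\mu$, each containing $C$, and $y=\dim_C(Y\cap X)$. There are distinct indices $e_1,\dots,e_{\mu-y}$ and forms $G_t\in(f_1,\dots,f_r)$ of degree $d_{e_t}$ such that, for all $t\le\mu-y$, all components of $Y\cap\{G_1=\dots=G_t=0\}$ containing $C$ have dimension $\mu-t$.

*Proof.* Let $y_e=\dim_C(Y\cap\{f_1=\dots=f_e=0\})$. Then $y_0=\mu$, $y_r=y$ and $y_{e-1}-1\le y_e\le y_{e-1}$, since one equation lowers the dimension by at most 1. Let $e_1<e_2<\dots<e_{\mu-y}$ be the indices $e$ with $y_e<y_{e-1}$, so $y_{e_t}=\mu-t$. Let $G_t=\sum_{l\le e_t}g_lf_l$ with general $g_l\in S_{d_{e_t}-d_l}$; this makes sense because $d_l\le d_{e_t}$. Argue by induction on $t$. A component $Z\supset C$ of $Y\cap\{G_1=\dots=G_{t-1}=0\}$ has $\dim Z=\mu-t+1>y_{e_t}$. So some $f_l$ with $l\le e_t$ is nonzero on $Z$, hence so is the general $G_t$. A component of $Y\cap\{G_1=\dots=G_t=0\}$ containing $C$ is a component of some $Z\cap\{G_t=0\}$, so it has dimension $\mu-t$. $\square$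

**Lemma 12.** Assume every curve on $X$ has degree $\ge D$.
(i) If $Z\subset\mathbb P^m$ is a variety of dimension $\mu$, $1\le\mu\le r$, containing a curve $C\subset X$, then $\deg Z\ge d_1$.
(ii) If $Z\subset\mathbb P^m$ is a variety of dimension $\mu\le r$ and $Z\cap X$ is finite, then $|Z\cap X|\le\deg Z\cdot d_rd_{r-1}\cdots d_{r-\mu+1}$.

*Proof.* **Part (i).** Put $Z_0=Z$. As long as $Z_s\not\subset X$, choose $f_e$ not vanishing on $Z_s$, and let $Z_{s+1}$ be a component of $Z_s\cap\{f_e=0\}$ containing $C$. The indices used are distinct, since $f_e$ vanishes on all later $Z$'s. The process ends with some $Z_s\subset X$ and $\dim Z_s=\mu-s\ge1$, so $s\le r-1$. By (2) and Bézout, $D\le\deg Z_s\le\deg Z\cdot d_2\cdots d_r$, because a product of $s\le r-1$ of the $d$'s with distinct indices is at most $d_2\cdots d_r$. So $\deg Z\ge d_1$.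

**Part (ii).** Let $E(Z)=\{e:f_e|_Z\ne0\}$. By induction on $\mu$ we show: $|E(Z)|\ge\mu$, and $|Z\cap X|\le\deg Z\cdot P(Z)$, where $P(Z)$ is the maximal product of $\mu$ numbers $d_e$ with distinct $e\in E(Z)$. The case $\mu=0$ is clear. If $\mu\ge1$, some $e$ lies in $E(Z)$, since $Z\cap X$ is finite. The components $Z'$ of $Z\cap\{f_e=0\}$ have dimension $\mu-1$ and total degree $\le d_e\deg Z$ (and there is at least one). On $Z'$ both $f_e$ and every $f_{e'}$ with $f_{e'}|_Z=0$ vanish, so $E(Z')\subset E(Z)\setminus\{e\}$. By induction $|E(Z)|\ge1+(\mu-1)$ and $d_eP(Z')\le P(Z)$. Summing $|Z'\cap X|\le\deg Z'\,P(Z')$ over the $Z'$ gives the claim, and $P(Z)\le d_r\cdots d_{r-\mu+1}$. $\square$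

## 9. An $(r+1)$-fold of bounded degree through $C$

Fix an integer $B\ge1$; for Theorem B this is enough, since degrees of varieties are integers and for real $B$ one can use $\lceil B\rceil$ (we return to this in Section 11). Put
$$\eta=\frac1{2m},\qquad K_0=\lceil B/\varepsilon\rceil,\qquad K=K_0(2m)^r=K_0\eta^{-r}\ge B .$$

**Proposition 13.** If $d_1>\max(2n,K)$, every curve on $X$ has degree $\ge D$, and the conclusion of Lemma 4 holds for $X$ and curves of degree $\le BD$, then every curve $C\subset X$ of degree $\le BD$ lies in a variety $V$ with $\dim V=r+1$ and $\deg V\le K$.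

*Proof.* Since $\sum d_i\ge r(2n+1)\ge2n+r$, we have $\kappa\ge0$, so Corollary 7 applies. Let $a_l$ be the thresholds of $C$. By Lemma 10, $\prod_{l\le m-1}a_l\le K_0D$.

**Step 1: the last $r$ thresholds.** We claim
$$a_{n-1+i}\ge\eta d_i\qquad\text{for } i=r,r-1,\dots,1. \tag{6}$$
Assume this for all larger indices and suppose $a_{n-1+i}<\eta d_i$. Let $j=n-1+i$ and take $F_1,\dots,F_j$ as in Lemma 1. Let $Y$ be the union of the components of $\{F_1=\dots=F_j=0\}$ containing $C$; they have dimension $\mu=m-j=r-i+1$. Let $y=\dim_C(Y\cap X)\ge1$, and take $G_1,\dots,G_{\mu-y}$ from Lemma 11. A component of $\{F=G=0\}$ containing $C$ lies in a component of $\{F=0\}$ containing $C$, i.e. in $Y$, and is then a component of $Y\cap\{G=0\}$. So it has dimension $y$.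

*Case $y=1$.* Then $C$ is a component of $\{F_1=\dots=F_j=G_1=\dots=G_{r-i}=0\}$, defined by $j+r-i=m-1$ forms. Corollary 7 gives $\sum_{l\le j}a_l+\sum_td_{e_t}\ge\sum_sd_s-n+1$. There are $r-i$ distinct indices $e_t$, so $\sum_td_{e_t}\le d_{i+1}+\dots+d_r$, and thus $\sum_{l\le j}a_l\ge d_i-n+1$. But $\sum_{l\le j}a_l\le ja_j<d_i/2$, since $j<m$. So $d_i<2(n-1)$, contradicting $d_1>2n$.

*Case $y\ge2$.* Then $\mu\ge2$, so $i<r$. Let $Z'\supset C$ be a component of $Y\cap X$ of dimension $y$. It lies in $\{F=G=0\}$, because $G_t\in(f_1,\dots,f_r)$. A component of $\{F=G=0\}$ containing $Z'$ contains $C$, so it has dimension $y$, so it equals $Z'$. Hence by (2) and (1), $D\le\deg Z'\le\prod_{l\le j}a_l\prod_td_{e_t}$. There are $\mu-y\le r-i-1$ distinct indices $e_t$, so $\prod_td_{e_t}\le d_{i+2}\cdots d_r$. By the induction hypothesis $\prod_{l>j}a_l\ge\eta^{r-i}d_{i+1}\cdots d_r$. So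
$$K_0D\ \ge\ \prod_la_l\ \ge\ \frac{D}{\prod_td_{e_t}}\,\eta^{r-i}d_{i+1}\cdots d_r\ \ge\ D\,\eta^{r-i}d_{i+1},$$
and $d_{i+1}\le K_0\eta^{-(r-i)}\le K$, contradicting $d_1>K$. This proves (6).

**Step 2: the first $n-1$ thresholds.** By (6), $\prod_{l\ge n}a_l\ge\eta^rD$, so $\prod_{l\le n-1}a_l\le K_0D/(\eta^rD)=K$. Take general $F_1,\dots,F_{n-1}$ as in Lemma 1, and let $V$ be a component of $\{F_1=\dots=F_{n-1}=0\}$ containing $C$. Then $\dim V=m-n+1=r+1$, and $\deg V\le K$ by (1). $\square$

## 10. The residual part of $X\cap V$

Put
$$\tau=2n+r-1,\qquad M=m-1,\qquad q=n-1,\qquad\rho=\rho(M,K)\ \text{(Lemma 3)},\qquad t=\max((n-1)K+\tau,\ \rho).$$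
Note that $\kappa+1=\sum d_i-\tau$.

**A plane as a model.** Let $r=1$, $d=d_1$, let $V$ be a plane not contained in $X$, and $C$ a component of the plane curve $X\cap V$ of degree $d$. Suppose (5) holds for $C$, and every curve on $X$ has degree $\ge d$. A general $H$ meets $V$ in a line $Y$. By (5) there is a relation with nonzero coefficients among the values at the points of $\Gamma=C\cap H\subset Y$ of all forms of degree $k=d-\tau$ on the line. Forms of degree $k$ on a line separate any $k+1$ points, so $\deg C=|\Gamma|\ge k+2=d-\tau+2$. What remains of $X\cap V$ after removing $C$ once has degree at most $\tau-2$. If $d>\tau-2$, it cannot contain a curve, so $X\cap V=C$. In general $Y$ is an $r$-dimensional variety of bounded degree, and Serre duality on $\mathbb P^M$ takes the place of this count.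

**Duality facts.** Let $P=\mathbb P^M$.

* (D1) For every coherent $\mathcal G$ the Yoneda pairing $\operatorname{Ext}^{M-i}_P(\mathcal G,\omega_P)\times H^i(P,\mathcal G)\to H^M(\omega_P)\cong\mathbb C$, with $H^i(P,\mathcal G)=\operatorname{Ext}^i_P(\mathcal O_P,\mathcal G)$, is perfect (Serre duality).
* (D2) $\mathcal Ext^i_P(\mathcal G,\omega_P)=0$ for $i<\operatorname{codim}\operatorname{Supp}\mathcal G$. So if the codimension is $q$, the local-to-global spectral sequence gives $\operatorname{Ext}_P^q(\mathcal G,\omega_P)=H^0(\mathcal Ext_P^q(\mathcal G,\omega_P))$.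
* (D3) If $W\subset P$ is a complete intersection of $q$ forms of degree $v$, then $\omega_W:=\mathcal Ext^q_P(\mathcal O_W,\omega_P)\cong\mathcal O_W(qv-M-1)$, and $\mathcal Ext^q_P(\mathcal G,\omega_P)=\mathcal Hom_{\mathcal O_W}(\mathcal G,\omega_W)$ for coherent $\mathcal O_W$-modules $\mathcal G$.

Example for (D3): for a plane curve $W$ of degree $v$, $q=1$ and $M=2$, so $\omega_W=\mathcal O_W(v-3)$.

**Proposition 14.** Assume $d_1>\max\{2n,K,K(n-1)(K-1),\rho+\tau,Kt\}$, every curve on $X$ has degree $\ge D$, and the conclusion of Lemma 4 holds for $X$ and curves of degree $\le KD$. Let $V\subset\mathbb P^m$ be a variety with $\dim V=r+1$, $v=\deg V\le K$. Then $X\cap V$ is irreducible of dimension 1, generically reduced, and its reduction has degree $vD$.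

*Proof.* **Step 1: $X\cap V$ has pure dimension 1.** Its components have dimension $\ge1$, since $X$ is given by $r$ equations. Let $Z'$ be one of dimension $y\ge2$. Starting from $V$, cut successively by $f_e$'s not vanishing on the current variety, keeping a component containing $Z'$. We end at a variety in $X\cap V$ containing $Z'$, i.e. at $Z'$, after $r+1-y\le r-1$ steps with distinct indices. So $D\le\deg Z'\le v\,d_2\cdots d_r$, i.e. $d_1\le v\le K$, a contradiction. So $X\cap V$ has pure dimension 1, and by (1) its components have total degree $\le vD\le KD$.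

**Step 2: no component of $X\cap V$ lies in $\operatorname{Sing}V$.** This makes general hyperplane sections regular where we need it. Apply Lemma 2(ii) to $V\subset\mathbb P^m$, of codimension $n-1\ge1$. Since $W$ is smooth of the right dimension at a general point of $V$, some $(n-1)$-minor $J$ of the Jacobian matrix of $A_1,\dots,A_{n-1}$ does not vanish identically on $V$. At a point of $V$ where some minor is nonzero, $W$ is smooth of dimension $r+1=\dim V$, so $V=W$ nearby and $V$ is smooth there. Hence $\operatorname{Sing}V\subset V\cap\{J=0\}$. If $v=1$, $V$ is linear and $\operatorname{Sing}V=\emptyset$. Otherwise $J$ has degree $(n-1)(v-1)\ge1$, and the components of $V\cap\{J=0\}$ have dimension $r$ and degree $\le K(n-1)(K-1)<d_1$. By Lemma 12(i) they contain no curve of $X$.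

**Step 3: the hyperplane section.** Let $C$ be a component of $X\cap V$, $H\cong P=\mathbb P^M$ a general hyperplane, and $Y=V\cap H$. By Bertini ($\dim V\ge2$), $Y$ is integral, of dimension $r$, degree $v$ and codimension $q$ in $H$, and smooth outside $\operatorname{Sing}V$. Let $\Theta$ be the scheme $\{f_1=\dots=f_r=0\}\subset Y$; it is finite. By Step 2, $X\cap\operatorname{Sing}V$ is finite, so $H$ avoids it, and $Y$ is regular at all points of $\Theta$. Hence $f_1,\dots,f_r$ is a regular sequence in $\mathcal O_{Y,x}$ for $x\in\Theta$. Let $\Gamma=C\cap H\subset\Theta$ and $k=\kappa+1=\sum d_i-\tau$, which is $\ge0$ as in Proposition 13. Since $\deg C\le KD$, Lemma 5 applies: the functional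
$$\Psi:H^0(\mathcal O_\Theta(k))\to\mathbb C,\qquad\Psi(g)=\sum_{x\in\Gamma}c_xg(x)\quad(c_x\ne0)$$
kills the restrictions of all forms of degree $k$ on $H$. Let
$$\Xi=\{x\in\Theta:\ x\notin\Gamma\ \text{ or }\ \mathcal O_{\Theta,x}\ne\mathbb C\}.$$
This is the set of points where $\Theta$ is more than $\Gamma$. We are going to show $|\Xi|<D$.

**Step 4: $\Psi$ comes from a functional on $H^r(\mathcal O_Y(-\tau))$.** We use the Koszul complex
$$0\to K_r\to\dots\to K_0\to\mathcal O_\Theta\to0,\qquad K_p=\bigoplus_{|I|=p}\mathcal O_Y(-d_I),\quad d_I=\sum_{i\in I}d_i .$$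
It is exact: at points of $\Theta$ by regularity of the sequence, elsewhere because some $f_i$ is a unit. Let $Z_0=\mathcal O_\Theta$, $Z_p=\operatorname{im}(K_p\to K_{p-1})$ for $p\ge1$, so $Z_r=K_r=\mathcal O_Y(-\sum d_i)$. There are exact sequences
$$0\to Z_{p+1}\to K_p\to Z_p\to0\qquad(0\le p\le r-1). \tag{7}$$
For $|I|\le r-1$ we have $k-d_I\ge d_1-\tau\ge\rho$. Hence, by Lemma 3, $H^p(K_p(k))=0$ for $1\le p\le r-1$, and forms of degree $k$ surject onto $H^0(\mathcal O_Y(k))=H^0(K_0(k))$. The connecting map $H^p(Z_p(k))\to H^{p+1}(Z_{p+1}(k))$ has kernel the image of $H^p(K_p(k))$. So the composite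
$$\partial:H^0(\mathcal O_\Theta(k))\to H^1(Z_1(k))\to\dots\to H^r(Z_r(k))=H^r(\mathcal O_Y(-\tau))$$
has kernel equal to the image of the forms of degree $k$. As $\Psi$ kills this image, $\Psi=\phi^*\circ\partial$ for a functional $\phi^*$ on $H^r(\mathcal O_Y(-\tau))$.

**Step 5: the dual element $\phi$.** We turn $\phi^*$ into a section of a sheaf on $Y$. Since $M-r=q$, (D1) shows that $\phi^*$ is pairing with an element $\phi\in\operatorname{Ext}^q_P(\mathcal O_Y(-\tau),\omega_P)$. Put $\omega_Y=\mathcal Ext^q_P(\mathcal O_Y,\omega_P)$. By (D2), $\phi\in H^0(Y,\omega_Y(\tau))$. Let $\xi\in\operatorname{Ext}^r_P(\mathcal O_\Theta(k),\mathcal O_Y(-\tau))$ be the Yoneda product of the classes of the $r$ extensions (7), twisted by $k$. Up to sign, connecting maps are Yoneda products with extension classes, so $\partial(g)=\pm\xi\circ g$. By associativity $\Psi(g)=\phi\circ(\pm\xi\circ g)=\pm(\phi\circ\xi)\circ g$. So, viewed in $\operatorname{Ext}^M_P(\mathcal O_\Theta(k),\omega_P)=H^0(\mathcal O_\Theta(k))^*$, $\Psi$ is $\pm\phi\circ\xi$. That is, up to sign it is the image of $\phi$ under the iterated connecting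 maps of $\operatorname{Ext}_P(\,\cdot\,,\omega_P)$ for (7). By functoriality of the pairing, multiplication by $a\in H^0(\mathcal O_\Theta)$ on $\operatorname{Ext}^M_P(\mathcal O_\Theta(k),\omega_P)$ corresponds to $(a\Psi)(g)=\Psi(ag)$.

**Step 6: passage to stalks.** We want to read off the relation between $\phi$ and $\Psi$ at each point of $\Theta$. Since $\Theta$ is finite, (D2) gives $\operatorname{Ext}^M_P(\mathcal O_\Theta(k),\omega_P)=\bigoplus_{x\in\Theta}\operatorname{Ext}^M_{\mathcal O_{P,x}}(\mathcal O_{\Theta,x},\omega_{P,x})$ (twists trivialized). The $x$-component $\Psi_x$ corresponds to the restriction of $\Psi$ to $\mathcal O_{\Theta,x}$. Taking stalks is an exact functor, hence compatible with Yoneda products and connecting maps. So $\Psi_x$ is, up to sign, the image of the germ $\phi_x\in\omega_{Y,x}$ under the iterated connecting maps for the stalks of (7) at $x$.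

**Step 7: the local map.** We compute this image. At $x\in\Theta$, $Y$ is regular of codimension $q$ in $P$, so $\operatorname{Ext}^i(\mathcal O_{Y,x},\omega_{P,x})=0$ for $i\ne q$ and $\omega_{Y,x}\cong\mathcal O_{Y,x}$. Consider
$$\operatorname{Ext}^{q+r-p-1}(K_p)\to\operatorname{Ext}^{q+r-p-1}(Z_{p+1})\to\operatorname{Ext}^{q+r-p}(Z_p)\to\operatorname{Ext}^{q+r-p}(K_p),$$
where all groups are $\operatorname{Ext}_{\mathcal O_{P,x}}(\,\cdot_x,\omega_{P,x})$. The last term vanishes for $p\le r-1$, since $q+r-p>q$. The first vanishes for $p<r-1$, since then $q+r-p-1>q$. For $p=r-1$ the first arrow is induced by $K_r\to K_{r-1}$, whose entries are $\pm f_1,\dots,\pm f_r$; its image is $(f_1,\dots,f_r)\omega_{Y,x}$. So the composite of the connecting maps, from $p=r-1$ down to $p=0$, is an $\mathcal O_{P,x}$-linear surjection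
$$\omega_{Y,x}\to\operatorname{Ext}^M(\mathcal O_{\Theta,x},\omega_{P,x})\cong\omega_{Y,x}/(f_1,\dots,f_r)\omega_{Y,x}\cong\mathcal O_{\Theta,x} \tag{8}$$
with kernel $(f_1,\dots,f_r)\omega_{Y,x}$, taking $\phi_x$ to $\pm\Psi_x$.

**Step 8: $\phi$ vanishes on $\Xi$.** Precisely, $\phi_x\in\mathfrak m_x\omega_{Y,x}$ for every $x\in\Xi$.

* If $x\in\Theta\setminus\Gamma$, then $\Psi_x=0$, so $\phi_x\in(f_1,\dots,f_r)\omega_{Y,x}\subset\mathfrak m_x\omega_{Y,x}$.
* If $x\in\Gamma$ and $\mathcal O_{\Theta,x}\ne\mathbb C$, then $\mathfrak m_x\Psi_x=0$, as $\Psi_x(g)=c_xg(x)$. If $\phi_x$ generated $\omega_{Y,x}$, then by (8) $\Psi_x$ would generate a module isomorphic to $\mathcal O_{\Theta,x}$, so $\mathfrak m_x\mathcal O_{\Theta,x}=0$, a contradiction. Since $\omega_{Y,x}$ is free of rank 1, $\phi_x\in\mathfrak m_x\omega_{Y,x}$.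

Moreover $\phi\ne0$, since $\Psi\ne0$.

**Step 9: a form of bounded degree through $\Xi$.** We replace $\phi$ by a polynomial. Let $W\subset H$ be as in Lemma 2(ii) for $Y\subset H$. It is a complete intersection, so Cohen–Macaulay, and by (D3) $\omega_W=\mathcal O_W(e)$ with $e=qv-M-1$, and $\omega_Y=\mathcal Hom(\mathcal O_Y,\omega_W)\subset\omega_W$. Composing with $\mathcal O_W(e)\to\mathcal O_Y(e)$ gives a map $\omega_Y\to\mathcal O_Y(e)$, an isomorphism at the generic point of $Y$, because $W=Y$ there. It is injective: a local section of its kernel is a section of $\mathcal O_W(e)$ supported in dimension $<\dim W$, hence zero as $W$ is Cohen–Macaulay. So the image of $\phi$ is a nonzero section of $\mathcal O_Y(e+\tau)$, and by Step 8 it vanishes on $\Xi$. Now $t\ge(n-1)K+\tau\ge e+\tau$ and $t\ge\rho$. Multiplying by a power of a linear form not vanishing identically on $Y$, and lifting by Lemma 3, we get a form $G$ of degree $t$ on $H$ with $G|_Y\ne0$ and $G|_\Xi=0$.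

**Step 10: counting.** The set $Y\cap\{G=0\}$ has pure dimension $r-1$ (or is empty) and degree $\le vt$. Its intersection with $X$ lies in $\Theta$, so it is finite, and it contains $\Xi$. Lemma 12(ii), applied to its components with $\mu=r-1$, gives
$$|\Xi|\le Kt\,d_2\cdots d_r<d_1d_2\cdots d_r=D. \tag{9}$$

**Step 11: irreducibility and generic reducedness.** If $X\cap V$ had a component $C''\ne C$, then $C''\cap H\subset\Xi$, since $H$ avoids the finite set $C\cap C''$. So $|\Xi|\ge\deg C''\ge D$, contradicting (9). So $X\cap V$ is irreducible. Suppose it is not generically reduced. If $\mathcal O_{\Theta,x}=\mathbb C$ for some $x\in\Gamma$, then $f_1,\dots,f_r$ and the equation of $H$ generate the maximal ideal of $\mathcal O_{V,x}$. This ring has dimension $r+1$, so it is regular and these elements form a regular system of parameters. Then $\mathcal O_{X\cap V,x}=\mathcal O_{V,x}/(f_1,\dots,f_r)$ is regular, so $X\cap V$ is generically reduced along $C$, a contradiction. So $\Xi\supset\Gamma$ and $|\Xi|\ge\deg C\ge D$, contradicting (9). Hence $X\cap V$ is generically reduced.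

**Step 12: the degree.** So $X\cap V$ coincides with $C$ outside a finite set, which a general $H$ avoids, and $\Theta=C\cap H=\Gamma$ is reduced. By the Koszul resolution, $\operatorname{length}\Theta=\sum_I(-1)^{|I|}\chi(\mathcal O_Y(l-d_I))$ for any $l$. This is the iterated difference, with steps $d_1,\dots,d_r$, of a polynomial in $l$ of degree $r$ with leading coefficient $v/r!$, so it equals $v\prod d_i$. Thus $\deg C=|\Gamma|=vD$. $\square$

## 11. The bijection between $(r+1)$-folds and curves

*Proof of Theorem B.* Let first $B\ge1$ be an integer. Take $N$ larger than the threshold $N(n,r)$ of the Input, all lower bounds for $d_1$ in Propositions 13 and 14, and $B^2$. All of these depend only on $n,r,B$. Take $X$ general, so that the conclusion of the Input holds and Lemma 4 holds with $B'=K\ge B$.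

**Step 1: the map is well defined.** If $\dim V=r+1$ and $\deg V\le B\le K$, Proposition 14 says that $X\cap V$ is irreducible, one-dimensional and generically reduced, and its reduction is a curve of degree $D\deg V\le BD$.

**Step 2: surjectivity.** Let $C\subset X$ be a curve of degree $\le BD$. Proposition 13 gives $V\supset C$ with $\dim V=r+1$ and $\deg V\le K$. By Proposition 14, $X\cap V$ is irreducible of dimension 1, so $C=(X\cap V)_{red}$, and $\deg C=D\deg V$. Hence $\deg V\le B$.

**Step 3: injectivity.** Suppose $C\subset V\cap V'$ with $V\ne V'$, both of dimension $r+1$ and degree $\le B$. As the dimensions agree, $V\not\subset V'$. By Lemma 2(i) there is a form $A$ of degree $\deg V'$ vanishing on $V'$ but not on $V$. A component of $V\cap\{A=0\}$ containing $C$ has dimension $r$ and degree $\le B^2<d_1$. This contradicts Lemma 12(i).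

**Step 4: real $B$.** If $B$ is not an integer, use the integer $\lceil B\rceil$. The bijection for $\lceil B\rceil$ satisfies $\deg C=D\deg V$, so it restricts to a bijection between the $V$ of degree $\le B$ and the curves of degree $\le BD$.

**Step 5: degrees below $2D$, and sharpness.** Apply the case $B=2$. A curve $C$ of degree $<2D$ has $\deg V=1$, and the argument "B implies A" of Section 2 shows $C=X\cap V$ with $V$ linear. Since $n\ge2$, we have $r+2\le m$, so there are integral quadrics $V$ of dimension $r+1$ in a $\mathbb P^{r+2}\subset\mathbb P^m$. The corresponding curves have degree $2D$, while linear slices have degree $D$, so these curves are not linear slices. This proves Theorem B. $\square$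

Theorem A is the case $B=1$, by "B implies A" in Section 2. In particular, for $n\ge3$, very general $X$ and $d_1,\dots,d_r$ sufficiently large depending on $n$ and $r$, every curve $C\subset X$ of degree $d_1\cdots d_r$ is $X\cap\Lambda$ for a linear subspace $\Lambda$ of dimension $r+1$. $\blacksquare$
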